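# Weakly proper embeddings of $L(X,V_{\lambda+1})$ are proper

## Hulls generated by the fixed ordinals

We work in ZF, without choice. Fix $X\subseteq V_{\lambda+1}$ and write
$$P=V_{\lambda+1},\qquad M=L(X,V_{\lambda+1}),$$
where $L(X,V_{\lambda+1})$ is the smallest inner model of ZF containing $X$ and $V_{\lambda+1}$. Let $j:M\prec M$ be an elementary embedding with $\mathrm{crt}(j)<\lambda$, where $\lambda$ is the supremum of the critical sequence $\kappa_0=\mathrm{crt}(j)$, $\kappa_{n+1}=j(\kappa_n)$. This is the standing convention throughout. A set $X$ for which such a $j$ exists is called an *Icarus set*. As usual, $j$ is a class, and separation and replacement hold for formulas that mention $j$. In particular we may iterate: $j^n(x)$ is the result of applying $j$ to $x$ $n$ times. For $Y\in M\cap V_{\lambda+2}$ we write $Y_n=j^n(Y)$, so $Y_0=Y$ and $Y_{n+1}=j(Y_n)$.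

Three small facts come first.

*Coding.* The critical sequence is strictly increasing, so $\lambda$ is a limit ordinal of cofinality $\omega$. The elements of $P$ are the subsets of $V_\lambda$. An $\omega$-sequence $\langle a_n\rangle$ of elements of $P$ is coded by the single set $\{(n,x):x\in a_n\}\subseteq V_\lambda$, which is an element of $P\subseteq M$. Hence every $\omega$-sequence of elements of $P$ that exists in $V$ lies in $M$. For $a\in P$ put $(a)_r=\{x\in V_\lambda:(r,x)\in a\}$. Then finite tuples from $P$ are coded by elements of $P$. Moreover, $a\mapsto((a)_0,(a)_1,(a)_2)$ is a surjection of $P$ onto $P^3$, and sending $a$ to $((a)_0,0)$ or to $((a)_0,1)$ according to whether $(a)_1$ is empty is a surjection of $P$ onto $P\times 2$.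

*What $j$ fixes.* By coding, $\langle\kappa_n\rangle\in M$, and $j(\langle\kappa_n\rangle)=\langle\kappa_{n+1}\rangle$, which has the same supremum. So $j(\lambda)=\lambda$, and therefore $j(V_\lambda)=V_\lambda$ and $j(P)=P$. Also $k:=j\restriction V_\lambda$ is a subset of $V_\lambda\times V_\lambda\subseteq V_\lambda$, so $k\in P$. Finally, $M\cap V_{\lambda+2}=M\cap\mathcal P(P)$.

*The hierarchy.* For $Y\subseteq P$ let $L_0(Y)=P\cup\{P,Y\}$, which is transitive, let $L_{\alpha+1}(Y)=\mathrm{Def}(L_\alpha(Y))$, take unions at limits, and put $L(Y)=\bigcup_\alpha L_\alpha(Y)$. Then $L(Y)=L(Y,V_{\lambda+1})$, so $M=L(X)$. For $Y\in M$ the hierarchy is computed correctly in $M$, and since $j(P)=P$,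
$$j(L_\alpha(Y))=L_{j(\alpha)}(j(Y)).\tag{1}$$

The proof turns on the following object. Let $F=\{\alpha\in\mathrm{Ord}:j(\alpha)=\alpha\}$ be the class of fixed ordinals.

**Definition (hull).** For an ordinal $\eta\in F$, let $H_\eta$ be the set of all elements of $L_\eta(X)$ that are definable over $(L_\eta(X),\in)$ from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$.

An element of $H_\eta$ has a name built from a formula, the sets $X$ and $P$, a finite tuple $\vec a$ from $P$, and a finite tuple $\vec\gamma$ of ordinals that $j$ does not move. When $j$ is applied $n$ times, the formula, $P$, $\vec\gamma$ and $\eta$ stay put, $X$ becomes $X_n$, and $\vec a$ becomes $j^n(\vec a)$, a tuple from $P$ whose evolution $M$ can see by coding. This is what the hull is for.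

**Lemma 1 (transport).** Let $\eta\in F$, and let $x\in H_\eta$ be the unique $z\in L_\eta(X)$ with $L_\eta(X)\models\varphi[z,X,P,\vec a,\vec\gamma]$, where $\vec a\in P^{<\omega}$ and $\vec\gamma\in(F\cap\eta)^{<\omega}$. Then for every $n$, $j^n(x)$ is the unique $z\in L_\eta(X_n)$ with $L_\eta(X_n)\models\varphi[z,X_n,P,j^n(\vec a),\vec\gamma]$. Consequently:

1. if $X_1\in H_\eta$, then $\langle X_n:n<\omega\rangle\in M$;
2. if $\langle X_n:n<\omega\rangle\in M$ and $x\in H_\eta$, then $\langle j^n(x):n<\omega\rangle\in M$.

*Proof.* The first claim is an induction on $n$. The case $n=0$ is the hypothesis. The claim for $n$ is a true statement in $M$ about $j^n(x)$, $\eta$, $X_n$, $P$, $j^n(\vec a)$, $\vec\gamma$, $\varphi$. Applying $j$ and using (1) together with $j(\eta)=\eta$, $j(P)=P$, $j(\vec\gamma)=\vec\gamma$ gives the claim for $n+1$.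

For 1, apply the first claim to $x=X_1$, and write $\vec a_n=j^n(\vec a)$. Since $\langle\vec a_n\rangle$ consists of finitely many $\omega$-sequences from $P$, it is in $M$. For $Y\in M\cap\mathcal P(P)$ and $n<\omega$ let $\Phi(Y,n)$ be the unique $z\in L_\eta(Y)$ with $L_\eta(Y)\models\varphi[z,Y,P,\vec a_n,\vec\gamma]$ if such a unique $z$ exists and is a subset of $P$, and let $\Phi(Y,n)=\emptyset$ otherwise. The function $\Phi$ is definable in $M$ from parameters in $M$, and $\Phi(X_n,n)=j^n(X_1)=X_{n+1}$. Carry out, in $M$, the recursion that starts with $X$ and applies $\Phi(\cdot,n)$ at step $n$. It produces exactly $\langle X_n\rangle$.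

For 2, the first claim defines $\langle j^n(x)\rangle$ in $M$ from $\langle X_n\rangle$, $\langle j^n(\vec a)\rangle$, $\eta,P,\vec\gamma,\varphi$. $\square$

So to put $\langle X_n\rangle$ into $M$ it is enough to find one $\eta\in F$ with $X_1\in H_\eta$. The next section explains why one wants $\langle X_n\rangle\in M$.

## Weak properness, properness, and three theorems

**Definition (weakly proper).** The embedding $j$ is *weakly proper* if every element of $M$ has the form $j(f)(k)$ for some $f\in M$ with domain $P$. Equivalently, $j$ is the ultrapower embedding of $M$ by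
$$U_j=\{Z\in M:Z\subseteq P,\ k\in j(Z)\}.$$

We use only the first form. Here are three examples, valid for any $j$ as in the standing convention.

* Every $j(x)$ has this form: take $f$ constant with value $x$.
* $\kappa_0$ has this form. Let $f(z)$ be the least ordinal below $\lambda$ moved by $z$ if $z\in P$ is a function on $V_\lambda$ that moves such an ordinal, and $f(z)=0$ otherwise. As $f$ is definable in $M$ from $V_\lambda$ and $P$, $j(f)=f$, and $j(f)(k)=f(k)=\kappa_0$.
* Every $a\in P$ has this form. For $z\in P$ let $f_a(z)=\{x\in V_\lambda: z\text{ is a function},\ x\in\mathrm{dom}(z),\ z(x)\in a\}$. Then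
$$j(f_a)(k)=\{x\in V_\lambda:k(x)\in j(a)\}=\{x\in V_\lambda:j(x)\in j(a)\}=a.\tag{2}$$

As for $U_j$: with $f$ from the second example, $\{z\in P:f(z)<\kappa_0\}\in U_j$, because its image under $j$ is $\{z\in P:f(z)<\kappa_1\}$ and $f(k)=\kappa_0<\kappa_1$. On the other hand $U_j$ contains no singleton: $\{x\}\in U_j$ would mean $j(x)=k$, hence $j(f(x))=f(k)=\kappa_0$, but $\kappa_0$ is not in the range of $j$ (ordinals below $\kappa_0$ are fixed, and ordinals from $\kappa_0$ on go to at least $\kappa_1$).

**Definition (proper).** The embedding $j$ is *proper* if it is weakly proper and $\langle X_n:n\in\omega\rangle\in M$.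

The following facts are due to Woodin. (i) If $j$ is weakly proper then it is finitely iterable; if $j$ is proper then it is iterable. (ii) If $\langle X_n\rangle\in M$, then $\langle Y_n\rangle\in M$ for every $Y\in M\cap V_{\lambda+2}$. (iii) In the I0 case, that is, for $X\in L(V_{\lambda+1})$, every weakly proper embedding is proper. None of them is used in the proofs below.

The problem, taken from Vincenzo Dimonte, "I0 and rank-into-rank axioms", arXiv:1707.02613 (2017), is whether the second clause in the definition of properness is a real restriction: are there $\lambda$, an Icarus set $X$, and $j$ as in the standing convention such that $j$ is weakly proper but not proper? The answer is no, provably in ZF.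

**Theorem 1.** If $j$ is weakly proper, then $\langle Y_n:n<\omega\rangle\in M$ for every $Y\in M\cap V_{\lambda+2}$. In particular $\langle X_n:n<\omega\rangle\in M$, so $j$ is proper.

**Theorem 2.** If $j$ is weakly proper, then for unboundedly many $\eta\in F$, every element of $L_\eta(X)$ is definable over $L_\eta(X)$ from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$. Consequently $\langle j^n(x):n<\omega\rangle\in M$ for every $x\in M$.

**Theorem 3.** Let $j$ be as in the standing convention, not necessarily weakly proper. Then $\langle Y_n\rangle\in M$ for all $Y\in M\cap V_{\lambda+2}$, and the following are equivalent: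

1. $j$ is weakly proper;
2. $j$ is proper;
3. every $x\in M$ is definable over $L_\eta(X)$, for some $\eta\in F$, from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$.

In the language of hulls, Theorem 2 says $H_\eta=L_\eta(X)$ for unboundedly many $\eta\in F$. Theorem 1 needs only the weaker statement $M\cap\mathcal P(P)\subseteq H_\eta$ for a single $\eta$.

Some cases are immediate. If $X\in P$, for instance $X=\emptyset$, then every $X_n$ is in $P$, so $\langle X_n\rangle\in M$ by coding. Next suppose $X=\{x\in P:L_\beta(\emptyset)\models\varphi[x,a,P]\}$ with $a\in P$. Then $X_n=\{x\in P:L_{j^n(\beta)}(\emptyset)\models\varphi[x,j^n(a),P]\}$. If $\beta$ is fixed by $j$, for example $\beta=\lambda+\omega$, then $\langle X_n\rangle\in M$ because $\langle j^n(a)\rangle\in M$. If $\beta=\kappa_0$, it is in $M$ because $\langle j^n(\beta)\rangle=\langle\kappa_n\rangle$ is also coded in $P$. For a $\beta>\lambda$ that $j$ moves, we would need $\langle j^n(\beta)\rangle\in M$, and coding says nothing about ordinals above $\lambda$. The same difficulty appears in general, as we see once the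 definability tools are in place.

## Definability and condensation along $L_\alpha(Y)$

We record the tools that replace choice and fine structure. Throughout, $Y\subseteq P$.

*Ordinals of the levels.* We have $L_0(Y)\cap\mathrm{Ord}\in\{\lambda+1,\lambda+2\}$, the second value occurring only if $Y=\lambda+1$. Each step $W\mapsto\mathrm{Def}(W)$ on transitive sets adds exactly the ordinal $W\cap\mathrm{Ord}$. Hence $L_\alpha(Y)\cap\mathrm{Ord}=\lambda+\alpha$ for all $\alpha\ge\omega$.

*All $X_n$ generate $M$.* We have $M\models\forall x\,\exists\alpha\ x\in L_\alpha(X)$. Applying $j$ $n$ times gives $M\models\forall x\,\exists\alpha\ x\in L_\alpha(X_n)$, so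
$$M=L(X_n)\quad\text{for every }n.\tag{3}$$

*The functions $E_Y$.* Fix a definable coding of triples $(\beta,i,s)$, with $\beta\in\mathrm{Ord}$, $i\in\omega$, $s\in\mathrm{Ord}^{<\omega}$, by ordinals, and an enumeration $\langle\varphi_i\rangle$ of formulas. If $\alpha$ codes $(\beta,i,s)$ and $a\in P$, let $E_Y(\alpha,a)$ be the unique $z\in L_\beta(Y)$ with $L_\beta(Y)\models\varphi_i[z,a,P,Y,s]$, the entries of $s$ being separate parameters, if $s\in\beta^{<\omega}$ has the right length and such a unique $z$ exists. Otherwise $E_Y(\alpha,a)=\emptyset$.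

**Lemma 2.** $E_Y$ maps $\mathrm{Ord}\times P$ onto $L(Y)$.

*Proof.* If $x$ is the unique solution in $L(Y)$ of a formula $\varphi_i$ with parameters $P$, $Y$, one $a\in P$ and a finite tuple $s$ of ordinals, the reflection theorem for the continuous filtration $\langle L_\beta(Y)\rangle$ gives a $\beta$ with $x\in L_\beta(Y)$, $s\in\beta^{<\omega}$, such that $L_\beta(Y)$ and $L(Y)$ agree on $\varphi_i$ for all arguments in $L_\beta(Y)$. Then $x=E_Y(\alpha,a)$, where $\alpha$ codes $(\beta,i,s)$. Conversely, $E_Y(\alpha,a)$ is definable in $L(Y)$ from $\alpha,a,P,Y$. So $\mathrm{ran}(E_Y)$ consists of the sets definable in this way, and because finite tuples from $P$ are coded by elements of $P$, it is closed under definability in $L(Y)$ from finitely many parameters.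

Now we show $L_\alpha(Y)\subseteq\mathrm{ran}(E_Y)$ by induction on $\alpha$. The elements of $L_0(Y)=P\cup\{P,Y\}$ are clearly in the range. If $L_\alpha(Y)\subseteq\mathrm{ran}(E_Y)$ and $x\in L_{\alpha+1}(Y)$, then $x=\{y\in L_\alpha(Y):L_\alpha(Y)\models\psi[y,p_1,\dots,p_m]\}$ with $p_r=E_Y(\alpha_r,a_r)$. Thus $x$ is definable from $\alpha$, the number of $\psi$, $\alpha_1,\dots,\alpha_m$, a code of $(a_1,\dots,a_m)$, and $P,Y$. So $x\in\mathrm{ran}(E_Y)$. Limits are trivial. $\square$

*The sentence $\tau$.* The function $(\alpha,P,Y)\mapsto L_\alpha(Y)$ is defined by transfinite recursion from the absolute operation $\mathrm{Def}$. So there is a finite set $T$ of theorems of ZF such that every transitive $W\models T$ has the following property: $W\cap\mathrm{Ord}$ is a limit ordinal (or $\mathrm{Ord}$), and if $P,Y\in W$ and $\alpha\in W\cap\mathrm{Ord}$, then $L_\alpha(Y)\in W$ and $W$ computes it correctly. To get $T$, take the statements that there is no largest ordinal and that for every $\alpha$ the sequence $\langle L_\beta(Y):\beta\le\alpha\rangle$ exists, together with enough of ZF to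 make "$f$ is that sequence" absolute for transitive models of $T$. Let $\tau(P,Y)$ be
$$T\ \wedge\ \forall x\,\exists\alpha\ x\in L_\alpha(Y)\ \wedge\ \forall x\,\exists\alpha\,\exists a\in P\ \ x=E_Y(\alpha,a).$$
By Lemma 2, $L(Y)\models\tau(P,Y)$.

**Lemma 3 (condensation).** Let $W$ be transitive with $P,Y\in W$ and $W\models\tau(P,Y)$. If $W$ is a set, then $W=L_{W\cap\mathrm{Ord}}(Y)$. If $W$ is a proper class with $\mathrm{Ord}\subseteq W$, then $W=L(Y)$.

*Proof.* By the choice of $T$ and the second conjunct of $\tau$, $W=\bigcup_{\alpha\in W\cap\mathrm{Ord}}L_\alpha(Y)$. If $W$ is a set, $W\cap\mathrm{Ord}$ is a limit ordinal and the union is $L_{W\cap\mathrm{Ord}}(Y)$. In the class case the union is $L(Y)$. $\square$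

## The obstacle: a moved ordinal

A direct attempt at $\langle X_n\rangle\in M$ uses $E_X$. By Lemma 2, $X_1=E_X(\alpha,a)$ for some $\alpha\in\mathrm{Ord}$ and $a\in P$, so
$$X_{n+1}=E_{X_n}(j^n(\alpha),j^n(a))\quad\text{for all }n.$$
This is a recursion for $\langle X_n\rangle$, and $\langle j^n(a)\rangle\in M$ by coding. It can be run in $M$ provided $\langle j^n(\alpha)\rangle\in M$, and there the attempt stops: this is an $\omega$-sequence of ordinals that may lie far above $\lambda$, and nothing so far puts it in $M$. Choosing $\alpha$ minimal does not help. If $\alpha$ is least such that $X_1=E_X(\alpha,a)$ for some $a\in P$, then $j^n(\alpha)$ is least such that $X_{n+1}=E_{X_n}(j^n(\alpha),a')$ for some $a'\in P$. So to compute $j^n(\alpha)$ this way one needs $X_{n+1}$ already, which is what $j^n(\alpha)$ was supposed to produce.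

If $\alpha$ is fixed by $j$, the difficulty disappears. More generally it is enough to replace $\alpha$ by finitely many fixed ordinals, and this is exactly $X_1\in H_\eta$. Two things are needed. First, there must be many fixed ordinals; this is where weak properness enters. Second, the hull they generate must contain $X_1$, although we do not know whether it contains all of $L_\eta(X)$. For the second, condensation suffices: if the fixed ordinals below $\eta$ have order type $\eta$, the hull collapses onto all of $L_\eta(X)$, and the collapse does not move subsets of $P$.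

## Many fixed ordinals from weak properness

In this section $j$ is weakly proper and $U=U_j$.

**Lemma 4.** Let $\beta>0$. Every $\xi<j(\beta)$ is $j(f)(k)$ for some $f\in M$ with $f:P\to\beta$. For such $f,g$ we have $j(f)(k)<j(g)(k)$ iff $\{x\in P:f(x)<g(x)\}\in U$, and similarly for $=$.

*Proof.* Let $\xi=j(f')(k)$ with $f'\in M$, $\mathrm{dom}(f')=P$. Put $f(x)=f'(x)$ if $f'(x)<\beta$ and $f(x)=0$ otherwise. Since $j(f')(k)=\xi<j(\beta)$, elementarity gives $j(f)(k)=\xi$. For the second part, let $B=\{x\in P:f(x)<g(x)\}\in M$. Then $j(B)=\{x\in P:j(f)(x)<j(g)(x)\}$, so $B\in U$ iff $k\in j(B)$ iff $j(f)(k)<j(g)(k)$. The same works for $=$. $\square$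

How does one find fixed ordinals? A natural candidate is an $\eta$ with $j[\eta]\subseteq\eta$. This alone is not enough: if such an $\eta$ has cofinality $\kappa_0$ in $M$, then $j(\eta)$ has cofinality $\kappa_1$ in $M$, so $j(\eta)\ne\eta$. What Lemma 4 shows is that *functions from $P$* decide the matter. If $j[\eta]\subseteq\eta$ for a limit $\eta$ and no $f:P\to\eta$ in $M$ is cofinal, take $\xi<j(\eta)$ and write $\xi=j(f)(k)$ with $f:P\to\eta$ in $M$. Then $f:P\to\beta$ for some $\beta<\eta$, so $\xi<j(\beta)<\eta$. Hence $j(\eta)\le\eta$, and so $j(\eta)=\eta$.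

With choice in $V$ we would get such $\eta$ at once: for an infinite successor cardinal $\theta>|P|$, take the $\theta$-th ordinal in the increasing enumeration of the closure points of $j$. The point that uses choice is the regularity of $\theta$: one has to pick, for each $x\in P$, a surjection onto the $x$-th member of a supposed cofinal family. Without choice we work in an inner model in which such selections can be made definably.

Let $A=P\cup\{P,X,U\}\cup U$. This is transitive, since members of $U$ are subsets of $P$. Let $N=L(A)$, built from $L_0(A)=A\cup\{A\}$ with levels $L_\alpha(A)$. Then $N\models\mathrm{ZF}$, and $M\subseteq N$ is a class definable in $N$ from $X,P$. By Lemma 4, for $\beta>0$ the map $f\mapsto j(f)(k)$ sends ${}^P\beta\cap M$ onto $j(\beta)$, and its ordering is read off from $U$. So $j(\beta)$ is the length of the prewellordering that $U$ induces on ${}^P\beta\cap M$. Since $j(0)=0$, we conclude: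
$$j\restriction\mathrm{Ord}\ \text{ and hence }F\text{ are definable in }N\text{ from }P,X,U.\tag{4}$$

**Lemma 5.** There is a class function $G$, definable in $N$ from $P,X,U$, that maps $\mathrm{Ord}\times P$ onto $N$.

*Proof.* If $\alpha$ codes $(\beta,i,s)$, let $G(\alpha,a)$ be the unique $z\in L_\beta(A)$ with $L_\beta(A)\models\varphi_i[z,a,P,X,U,s]$ under the same provisos as for $E_Y$, and $\emptyset$ otherwise. As in Lemma 2, reflection along $\langle L_\beta(A)\rangle$ shows that $\mathrm{ran}(G)$ consists of the sets definable in $N$ from $P,X,U$, one element of $P$ and ordinals, and coding of finite tuples shows that it is closed under definability in $N$ from finitely many parameters. It contains $U$, and it contains every other element of $A$, because such an element lies in $M=L(X)$ and so is $E_X(\alpha,a)$ for some $\alpha,a$, and $E_X$ is definable in $N$ from $P,X$. It contains $A$, which is definable from $P,X,U$. So $L_0(A)\subseteq\mathrm{ran}(G)$. If $L_\alpha(A)\subseteq\mathrm{ran}(G)$, every element of $L_{\alpha+1}(A)$ is definable from $L_\alpha(A)$ (itself definable from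 $\alpha,P,X,U$), a formula number and finitely many elements of $L_\alpha(A)$, so it is in $\mathrm{ran}(G)$. Limits are trivial. $\square$

**Lemma 6.** For each $\rho>0$ there is a limit ordinal $\theta>\rho$ such that no $h:P\to\theta$ in $N$ is cofinal.

*Proof.* Let $S$ be the class of $\xi$ such that $\xi=0$ or $N$ has a surjection $P\times\rho\to\xi$.

**Step 1: $S$ is a limit ordinal above $\rho$.** This step produces $\theta$. $S$ is a set in $N$, because its nonzero elements are lengths of prewellorderings of $P\times\rho$ in $N$. It is downward closed: given a surjection onto $\xi$ and $0<\xi'<\xi$, send all values $\ge\xi'$ to $0$. It contains $\rho$, by $(x,\nu)\mapsto\nu$. It is closed under successor: $1\in S$ since $\rho>0$; and if $g:P\times\rho\to\xi$ is onto, let $x\mapsto(y,i)$ be our surjection $P\to P\times2$, and send $(x,\nu)$ to $g(y,\nu)$ if $i=0$ and to $\xi$ if $i=1$. This maps $P\times\rho$ onto $\xi+1$. So $S=\theta$ for a limit ordinal $\theta>\rho$, and $\theta\notin S$.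

**Step 2: a cofinal $h$ would put $\theta$ into $S$.** Here $G$ does the choosing. Suppose $h:P\to\theta$ in $N$ is cofinal. Replacing the value $0$ by $1$, assume that $h(x)\neq0$ for all $x$. For $x\in P$ let $\alpha_x$ be least such that for some $a\in P$, $G(\alpha_x,a)$ is a surjection $P\times\rho\to h(x)$. This exists since $h(x)\in S\setminus\{0\}$ and $G$ is onto $N$. Put $g(x,a,y,\nu)=G(\alpha_x,a)(y,\nu)$ if $G(\alpha_x,a)$ is such a surjection, and $g(x,a,y,\nu)=0$ otherwise. Then $g\in N$ maps $P^3\times\rho$ onto $\bigcup_{x\in P}h(x)=\theta$. Composing with the surjection $P\to P^3$ gives a surjection $P\times\rho\to\theta$ in $N$, so $\theta\in S$, a contradiction. $\square$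

We did not choose one $a$ for each $x$: $g$ takes $a$ as an argument and uses all of them.

**Lemma 7.** If $j$ is weakly proper, every club class $D'$ of ordinals definable in $N$ (with parameters) contains unboundedly many fixed points of $j$.

*Proof.* Let $\rho>0$; we find a fixed point in $D'$ above $\rho$. By (4), $C=\{\eta:j[\eta]\subseteq\eta\}$ is definable in $N$, and it is club. Let $\theta>\rho$ be as in Lemma 6. Let $\langle d_i\rangle$ be the increasing continuous enumeration of $(D'\cap C)\setminus(\rho+1)$, and let $\eta=d_\theta=\sup_{i<\theta}d_i$.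

No $h:P\to\eta$ in $N$ is cofinal. Otherwise $x\mapsto\min\{i<\theta:h(x)<d_i\}$ is a map $P\to\theta$ in $N$. It is cofinal, since a bound $i_0<\theta$ would give $h(x)<d_{i_0}<\eta$ for all $x$. This contradicts Lemma 6.

Now let $\xi<j(\eta)$. By Lemma 4, $\xi=j(f)(k)$ with $f\in M\subseteq N$ and $f:P\to\eta$. Since $f$ is not cofinal, $f:P\to\beta$ for some $\beta$ with $0<\beta<\eta$. So $\xi<j(\beta)<\eta$, the last inequality because $\eta\in C$. Thus $j(\eta)\le\eta$, hence $j(\eta)=\eta$. Also $\eta\in D'$ and $\eta>\rho$. $\square$

## Excellent levels and the collapse of the hull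

We choose the levels at which the hull will be taken.

**Definition (good).** A limit ordinal $\eta$ is *good* if

* (a) $\lambda+\eta=\eta$, so that $L_\eta(X)\cap\mathrm{Ord}=\eta$;
* (b) $L_\eta(X)\models\tau(P,X)$;
* (c) $L_\eta(X)=L_\eta(X_1)$;
* (d) $M\cap\mathcal P(P)\subseteq L_\eta(X)$, and $M\cap\mathcal P(P\times\rho)\subseteq L_\eta(X)$ for all $\rho<\eta$.

There is a club class $D$ of good ordinals, definable in $M$ from $X,X_1,P$, namely the intersection of four clubs. For (a), take all limit $\eta\ge\lambda\cdot\omega$. For (b), take the club given by the reflection theorem for the subformulas of $\tau$ and the filtration $\langle L_\alpha(X)\rangle$ of $M$. For (c), take the limit ordinals closed under $\alpha\mapsto\min\{\beta:L_\alpha(X)\subseteq L_\beta(X_1)\}$ and $\alpha\mapsto\min\{\beta:L_\alpha(X_1)\subseteq L_\beta(X)\}$; these functions are total because $L(X)=M=L(X_1)$ by (3). For (d), take the limit ordinals above $\min\{\beta:M\cap\mathcal P(P)\subseteq L_\beta(X)\}$ and closed under $\rho\mapsto\min\{\beta:M\cap\mathcal P(P\times\rho)\subseteq L_\beta(X)\}$; the minima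 exist by power set and replacement in $M$. Since $M$ is definable in $N$, so is $D$.

**Definition (excellent).** An ordinal $\eta$ is *excellent* if $\eta\in F\cap D$ and $\mathrm{otp}(F\cap\eta)=\eta$.

If $j$ is weakly proper, excellent ordinals are unbounded. Indeed, by Lemma 7 with $D'=\mathrm{Ord}$, $F$ is unbounded, and by (4) it is definable in $N$. Let $e$ be its increasing enumeration. If $\eta$ is a limit with $e[\eta]\subseteq\eta$, then $F\cap\eta\supseteq e[\eta]$ has order type at least $\eta$, hence exactly $\eta$. These $\eta$ form a club class definable in $N$. Intersect it with $D$ and apply Lemma 7 again.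

**Lemma 8.** Let $j$ be weakly proper and $\eta$ excellent. Then $H_\eta\prec L_\eta(X)$. The inverse $\pi$ of the transitive collapse of $H_\eta$ is an elementary map $\pi:L_\eta(X)\to L_\eta(X)$ with range $H_\eta$, and it fixes every element of $P\cup\{P\}$ and every $Z\in M\cap\mathcal P(P)$. In particular $M\cap\mathcal P(P)\subseteq H_\eta$.

*Proof.*

**Step 1: $H_\eta$ is elementary.** We verify the Tarski–Vaught criterion, using $E_X$ as a substitute for Skolem functions. Suppose $L_\eta(X)\models\exists y\,\psi(y,p)$ with $p$ a finite tuple from $H_\eta$. By (b), every element of $L_\eta(X)$ is $E_X(\alpha,a)$, computed in $L_\eta(X)$, for some $\alpha<\eta$ and $a\in P$. So there is a least $\alpha<\eta$ such that for some $a\in P$, $L_\eta(X)\models\psi(E_X(\alpha,a),p)$. This $\alpha$ is definable over $L_\eta(X)$ from $p,X,P$. Fix such an $a$; it is an allowed parameter. Then $E_X(\alpha,a)^{L_\eta(X)}$ is definable from $p,X,P,a$. Replacing the entries of $p$ by their definitions, it lies in $H_\eta$.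

**Step 2: the collapse is $L_\eta(X)$.** Here we use that there are many fixed ordinals. Let $\pi:W\cong H_\eta$ be the inverse of the transitive collapse. Since $P\subseteq H_\eta$ is transitive, the collapse fixes each element of $P$; hence it also fixes $P$ and $X\subseteq P$. So $W\models\tau(P,X)$, and Lemma 3 gives $W=L_{\bar\eta}(X)$ with $\bar\eta=W\cap\mathrm{Ord}=\mathrm{otp}(H_\eta\cap\eta)$. Now $F\cap\eta\subseteq H_\eta\cap\eta\subseteq\eta$ and $\mathrm{otp}(F\cap\eta)=\eta$. So $\bar\eta=\eta$, and $W=L_\eta(X)$.

**Step 3: subsets of $P$ do not move.** This puts them into the hull. Let $Z\in M\cap\mathcal P(P)$. By (d), $Z\in L_\eta(X)=W$, so $\pi(Z)$ is defined, and $\pi(Z)\subseteq\pi(P)=P$. For $x\in P$ we have $x\in Z$ iff $\pi(x)\in\pi(Z)$ iff $x\in\pi(Z)$. So $Z=\pi(Z)\in H_\eta$. $\square$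

Lemma 8 does not say that $H_\eta$ is all of $L_\eta(X)$: a proper subset of $\eta$ can have order type $\eta$, as the even numbers in $\omega$ show, so $\pi$ could a priori move ordinals. For Theorem 1 this does not matter.

## Proof of Theorem 1

Let $j$ be weakly proper and fix an excellent $\eta$. Since $X_1\in M\cap\mathcal P(P)$, Lemma 8 gives $X_1\in H_\eta$. As $\eta\in F$, Lemma 1(1) gives $\langle X_n\rangle\in M$. So $j$ is proper. Now let $Y\in M\cap V_{\lambda+2}=M\cap\mathcal P(P)$ be arbitrary. By Lemma 8, $Y\in H_\eta$, and Lemma 1(2) gives $\langle Y_n\rangle=\langle j^n(Y)\rangle\in M$. $\blacksquare$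

Written out, the recursion for $\langle X_n\rangle$ is this. If $X_1$ is the unique solution of $\varphi_0$, let $\varphi(x,\dots)$ be $\exists z(\varphi_0(z,\dots)\wedge x\in z)$. Then
$$X_{n+1}=\{x\in P:L_\eta(X_n)\models\varphi[x,X_n,P,j^n(\vec a),\vec\gamma]\},$$
with the same $\eta$ and $\vec\gamma$ for every $n$. The ordinals in this definition no longer move, which removes the obstacle met earlier. The class $N$ and the embedding $j$ were used to find $\eta$ and $\vec\gamma$, but the recursion itself mentions only elements of $M$.

Hence there are no $\lambda,X,j$ with $j$ weakly proper but not proper. With known fact (i), every weakly proper embedding is iterable. The theorem extends known fact (iii) to all Icarus sets $X\subseteq V_{\lambda+1}$.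

## The hull is the whole level: proof of Theorem 2

Let $j$ be weakly proper and $\eta$ excellent. We show $H_\eta=L_\eta(X)$. If $\eta\subseteq H_\eta$, then this holds, because by (b) every element of $L_\eta(X)$ is $E_X(\alpha,a)^{L_\eta(X)}$ with $\alpha<\eta$ and $a\in P$. So suppose not, let $\gamma<\eta$ be the least ordinal not in $H_\eta$, and let $\pi$ be as in Lemma 8. Since $H_\eta\prec L_\eta(X)$ contains $0$ and is closed under successor, $\gamma$ is a limit ordinal $>0$. As $\pi\restriction\eta$ enumerates $H_\eta\cap\eta$ increasingly, $\pi\restriction\gamma=\mathrm{id}$ and $\gamma<\pi(\gamma)<\eta$. The plan is to show that $j$ fixes $\gamma$. Then $\gamma\in F\cap\eta\subseteq H_\eta$, a contradiction.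

**Step 1: if $\rho<\gamma$, $g\in M$ and $g\subseteq P\times\rho$, then $g\in H_\eta$.** This extends Step 3 of Lemma 8 to functions with small ordinal values. By (d), $g\in L_\eta(X)$. Since $\pi$ fixes $P$, $\rho$, all elements of $P$ and all ordinals below $\rho$, it fixes $P\times\rho$ and each pair in it. So $\pi(g)\subseteq P\times\rho$, and a pair $(x,\nu)\in P\times\rho$ is in $g$ iff it is in $\pi(g)$. Hence $g=\pi(g)\in H_\eta$.

**Step 2: no $g:P\to\gamma$ in $M$ is cofinal.** This will be used to compute $j(\gamma)$ as in Lemma 7. Since $\gamma<\eta$, (d) gives $g\in L_\eta(X)$. If $g$ were cofinal in $\gamma$, then $\pi(g):P\to\pi(\gamma)$ would be cofinal in $\pi(\gamma)$. But for $x\in P$, $\pi(g)(x)=\pi(g)(\pi(x))=\pi(g(x))=g(x)<\gamma<\pi(\gamma)$, a contradiction.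

**Step 3: $j[H_\eta]\subseteq H_\eta$.** This lets us apply $j$ inside the hull. Let $x\in H_\eta$ be the unique solution of $\varphi[\cdot,X,P,\vec a,\vec\gamma]$ in $L_\eta(X)$, with $\vec a$ from $P$ and $\vec\gamma$ from $F\cap\eta$. By elementarity $j(x)$ is the unique solution of $\varphi[\cdot,X_1,P,j(\vec a),\vec\gamma]$ in $j(L_\eta(X))=L_\eta(X_1)$, and $L_\eta(X_1)=L_\eta(X)$ by (c). The parameters are all in $H_\eta$: $X_1$ by Lemma 8, $j(\vec a)$ because it is a tuple from $P$. As $H_\eta\prec L_\eta(X)$, $j(x)\in H_\eta$.

**Step 4: if $\beta<\gamma$, then $j(\beta)<\gamma$.** So $\gamma$ is a closure point of $j$. We may assume $\beta>0$. Let $\xi<j(\beta)$. By Lemma 4, $\xi=j(g)(k)$ with $g\in M$, $g:P\to\beta$. By Step 1, $g\in H_\eta$; by Step 3, $j(g)\in H_\eta$. Since $k\in P\subseteq H_\eta$, $\xi\in H_\eta$. Also $\beta\in H_\eta$ by minimality of $\gamma$, so $j(\beta)\in H_\eta$ by Step 3. Thus all ordinals $\le j(\beta)$ are in $H_\eta$, which means $j(\beta)<\gamma$.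

**Step 5: $j(\gamma)=\gamma$.** This completes the contradiction. Let $\xi<j(\gamma)$. By Lemma 4, $\xi=j(g)(k)$ with $g\in M$, $g:P\to\gamma$. By Step 2, $g:P\to\beta$ for some $\beta$ with $0<\beta<\gamma$, so $\xi<j(\beta)<\gamma$ by Step 4. Hence $j(\gamma)\le\gamma$, so $j(\gamma)=\gamma$ and $\gamma\in F\cap\eta\subseteq H_\eta$, contradicting the choice of $\gamma$.

So $H_\eta=L_\eta(X)$ for every excellent $\eta$, and excellent ordinals are unbounded and belong to $F$. This is the first claim.

**Step 6: iterates of an arbitrary $x\in M$.** Choose $\eta$ excellent with $x\in L_\eta(X)=H_\eta$. By Theorem 1, $\langle X_n\rangle\in M$, so Lemma 1(2) gives $\langle j^n(x)\rangle\in M$. $\blacksquare$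

## Factoring an arbitrary embedding: proof of Theorem 3

Now $j$ is any embedding as in the standing convention. We factor out of $j$ a weakly proper embedding with the same action on $M\cap\mathcal P(P)$. Put
$$Z=\{j(f)(k):f\in M,\ \mathrm{dom}(f)=P\}.$$

**Step 1: $Z\prec M$.** This lets us collapse $Z$. Constant functions give $j[M]\subseteq Z$. If $t$ is a function definable in $M$ without parameters and $z_i=j(f_i)(k)$ for $i\le m$, then $t(z_1,\dots,z_m)=j(f)(k)$ with $f(x)=t(f_1(x),\dots,f_m(x))$. So $Z$ is closed under such $t$. By (2), $P\subseteq Z$. Also $X_1=j(X)\in Z$ and $P=j(P)\in Z$. Suppose $M\models\exists y\,\psi(y,p)$ with $p$ from $Z$. Since $M=L(X_1)$ by (3), Lemma 2 gives a least $\alpha$ such that for some $a\in P$, $M\models\psi(E_{X_1}(\alpha,a),p)$. This $\alpha$ is definable in $M$ from $p,X_1,P$, so $\alpha\in Z$. Fix a witness $a\in P\subseteq Z$. Then $E_{X_1}(\alpha,a)$ is definable from $\alpha,a,P,X_1$, so it is in $Z$. Thus the Tarski–Vaught criterion holds.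

**Step 2: the collapse of $Z$ is $M$.** This makes the factor an embedding of $M$ into itself. Since $Z\supseteq j[\mathrm{Ord}]$, the transitive collapse of $Z$ is a transitive proper class containing all ordinals. As $P\subseteq Z$ is transitive, the collapse fixes each element of $P$, hence also $P$ and $X_1\subseteq P$. So its image satisfies $\tau(P,X_1)$, and by Lemma 3 the image is $L(X_1)=M$. Let $k':M\cong Z\prec M$ be the inverse of the collapse, and put
$$j_U=k'^{-1}\circ j:M\prec M,\qquad\text{so } j=k'\circ j_U.$$
The map $k'$ fixes every element of $P\cup\{P\}$. It also fixes every $B\in M\cap\mathcal P(P)$, by the computation in Step 3 of Lemma 8: $k'(B)\subseteq P$, and for $x\in P$, $x\in B$ iff $x=k'(x)\in k'(B)$.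

**Step 3: $j_U$ is weakly proper and agrees with $j$ on $M\cap\mathcal P(P)$.** This makes Theorem 1 available. For $Y\in M\cap\mathcal P(P)$ we have $j(Y)\in M\cap\mathcal P(P)$, which $k'$ fixes, so $j_U(Y)=j(Y)$. For $x\in V_\lambda$, $j(x)\in V_\lambda\subseteq P$ is fixed by $k'$, so $j_U\restriction V_\lambda=k$. Hence $j_U$ has the same critical sequence as $j$ and satisfies the standing convention. For $x\in M$ we have $k'(x)\in Z$, so there is $f\in M$ with domain $P$ and $k'(x)=j(f)(k)$. Since $j(f)=k'(j_U(f))$ and $k=k'(k)$, this says $k'(x)=k'(j_U(f)(k))$, so $x=j_U(f)(k)$. Thus $j_U$ is weakly proper.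

**Step 4: the iterates.** Let $Y\in M\cap\mathcal P(P)$. By induction and Step 3, the iterates $Y_n$ are the same for $j$ and for $j_U$. Theorem 1 applied to $j_U$ gives $\langle Y_n\rangle\in M$.

**Step 5: the equivalences.** (1)$\Leftrightarrow$(2) is Theorem 1 together with the definition of properness. (1)$\Rightarrow$(3) follows from Theorem 2, since every $x\in M$ lies in $L_\eta(X)$ for some $\eta$ as in that theorem.

(3)$\Rightarrow$(1): we show that $k'$ is the identity. Let $\delta\in F$. Elementary maps do not decrease ordinals, so
$$\delta\le j_U(\delta)\le k'(j_U(\delta))=j(\delta)=\delta.$$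
Hence $j_U(\delta)=\delta$ and $k'(\delta)=k'(j_U(\delta))=j(\delta)=\delta$. So $k'$ fixes every fixed point of $j$. Let $x\in M$. By (3), $x$ is the unique solution in $L_\eta(X)$, for some $\eta\in F$, of a formula with parameters in $P\cup\{P,X\}\cup(F\cap\eta)$. The map $k'$ fixes $\eta$, $P$ and $X\in M\cap\mathcal P(P)$, hence $L_\eta(X)$, and it fixes all the parameters. So $k'(x)$ is the unique solution of the same formula with the same parameters in the same structure, that is, $k'(x)=x$. Thus $k'=\mathrm{id}$, and $j=j_U$ is weakly proper. $\blacksquare$
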